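\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Closed zero-energy minimizers of a CR invariant\\ surface functional in the Heisenberg group}


\begin{abstract}
For surfaces in the $3$-dimensional Heisenberg group there is a CR invariant energy $E_1\ge 0$ that vanishes exactly when $H_{cr}=e_1(\alpha)+\frac12\alpha^2+\frac16H^2$ vanishes at all regular points. We prove that, up to CR automorphisms of $S^3$, the shifted Heisenberg spheres $(r^2+\frac{\sqrt3}{2}\rho_0^2)^2+4t^2=\rho_0^4$ are the only closed connected embedded surfaces of zero energy. This confirms a conjecture stated by Cheng, Yang and Zhang. The idea is that near a singular point the equation $H_{cr}=0$ is a nonlinear wave equation with time variable $\log r$. The linearized equation has three independent modes that are smaller than $r^2$ at the singular point. They are removed by CR automorphisms,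 and an energy estimate shows that nothing else is left.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $\mathcal H_1$ be the Heisenberg group: $\mathbb R^3$ with coordinates $(x,y,t)$ and contact form $\theta=dt+x\,dy-y\,dx$, so that $d\theta=2\,dx\wedge dy$. The contact plane $\xi=\ker\theta$ is spanned by
\[
\mathring e_1=\partial_x+y\,\partial_t,\qquad \mathring e_2=\partial_y-x\,\partial_t .
\]
The CR structure $J:\xi\to\xi$ is $J\mathring e_1=\mathring e_2$, $J\mathring e_2=-\mathring e_1$. The Levi metric on $\xi$ makes $\mathring e_1,\mathring e_2$ orthonormal, the Reeb field is $T=\partial_t$, and $\nabla$ is the flat pseudohermitian connection, $\nabla\mathring e_1=\nabla\mathring e_2=0$. We write $z=x+iy$ and $r=|z|$.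

Let $\Sigma\subset\mathcal H_1$ be an embedded surface, at least of class $C^2$. A point $p\in\Sigma$ is \emph{singular} if $T_p\Sigma=\xi_p$, and \emph{regular} otherwise. At regular points $T\Sigma\cap\xi$ is a line. Let $e_1$ be a local unit field spanning it, put $e_2=Je_1$, and define functions $\alpha$ and $H$ by
\[
T+\alpha e_2\in T\Sigma,\qquad \nabla_{e_1}e_1=He_2 .
\]
If $e_1=\cos\psi\,\mathring e_1+\sin\psi\,\mathring e_2$, then $H=e_1(\psi)$. Thus $H$ is the signed curvature of the projection to the $xy$-plane of the integral curves of $e_1$. The function $\alpha$ measures how far the tangent plane is from containing $T$; it is unbounded near a singular point. Replacing $e_1$ by $-e_1$ changes the signs of $\alpha$ and $H$, so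
\begin{equation}\label{eq:Hcr}
H_{cr}=e_1(\alpha)+\tfrac12\alpha^2+\tfrac16H^2
\end{equation}
is well defined on the regular part.

Cheng, Yang and Zhang \cite{CYZ} consider a functional $E_1$, the integral of a CR invariant surface area element $dA_1$. It is nonnegative and vanishes exactly on the surfaces with $H_{cr}\equiv0$ on the regular part. The latter is the only property of $E_1$ that we use. Accordingly, a \emph{closed minimizer for $E_1$ with zero energy} is a nonempty, connected, compact, smooth embedded surface without boundary in $\mathcal H_1$ with $H_{cr}\equiv0$ on its regular part. The spheres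
\begin{equation}\label{eq:sphere}
\Bigl(r^2+\frac{\sqrt3}{2}\rho_0^2\Bigr)^2+4t^2=\rho_0^4,\qquad \rho_0>0,
\end{equation}
are examples, and it is conjectured in \cite{CYZ} that they are the only ones.

Since $E_1$ is CR invariant, ``only'' has to be read modulo CR automorphisms. Identify $\mathcal H_1$ with $S^3$ minus a point $\infty$ by the Cayley transform. Two closed surfaces in $\mathcal H_1$ are \emph{equivalent} if a CR automorphism of $S^3$ maps one onto the other. Let $G$ be the group of CR automorphisms of $S^3$ generated by the Heisenberg left translations, the rotations about the $t$-axis, the dilations $(z,t)\mapsto(\delta z,\delta^2t)$ and the CR inversion; formulas are in Section~\ref{sec:group}.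

\begin{theorem}\label{thm:main}
Let $\Sigma\subset\mathcal H_1$ be a nonempty connected compact embedded surface without boundary, of class $C^4$ (in particular, it may be smooth), with $H_{cr}\equiv0$ on its regular part. Then for every $\rho_0>0$ some $k\in G$ maps $\Sigma$ onto the sphere \eqref{eq:sphere}.
\end{theorem}

So the conjecture, understood modulo CR automorphisms, is true. The method also gives a local theorem (Theorem~\ref{thm:local}), a version for immersed surfaces (Theorem~\ref{thm:immersed}) and a description of all solutions in $S^3$ by their two singular points (Theorem~\ref{thm:moduli}).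

\subsection{The idea}

The natural first test surfaces are those invariant under rotations and dilations. Consider the paraboloids
\[
P_\beta=\Bigl\{t=\frac\beta2r^2\Bigr\}.
\]
A short computation (Example~\ref{ex:parab}) shows that $P_\beta$ satisfies $H_{cr}=0$ if and only if $\beta=\pm\sqrt3$. Adding the point $\infty$ makes each of $P_{\sqrt3}$ and $P_{-\sqrt3}$ a smooth closed surface in $S^3$. These two surfaces and all the spheres \eqref{eq:sphere} are images of each other under elements of $G$ (Section~\ref{sec:group}). So the theorem says that every closed solution is equivalent to $P_{\sqrt3}\cup\{\infty\}$.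

A closed solution must have a singular point. Along an integral curve of $e_1$ the equation $H_{cr}=0$ reads
\begin{equation}\label{eq:riccati}
\alpha'=-\tfrac12\alpha^2-\tfrac16H^2\le0,
\end{equation}
and on a compact surface without singular points this forces $\alpha=H=0$, hence straight lines that leave every compact set (Section~\ref{sec:singular}). At a singular point, translated to the origin, the second-order Taylor polynomial is that of $P_\beta$ with $\beta=\pm\sqrt3$ (Lemma~\ref{lem:2jet}). It remains to compare two solutions with the same second-order behavior: $t=f=\frac\beta2r^2+h$ with $h=O(r^3)$. In the variables $s=\log r$ and the polar angle $\vartheta$, the linearized equation for $h$ is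
\[
h_{ss}-3h_{\vartheta\vartheta}-4h_s=0 .
\]
This is a wave equation with time $s$, and the singular point is the infinite past. The solutions of the form $r^\gamma e^{in\vartheta}$ have $\gamma^2-4\gamma+3n^2=0$, that is,
\begin{equation}\label{eq:modes}
n=0:\ \gamma=0,4;\qquad n=\pm1:\ \gamma=1,3;\qquad |n|\ge2:\ \gamma=2\pm i\sqrt{3n^2-4}.
\end{equation}
The only modes smaller than $r^2$ at the origin are $r^3\cos\vartheta$, $r^3\sin\vartheta$ and $r^4$. These span three dimensions, and three is also the number of parameters of the group obtained by conjugating the left translations with the inversion. This group fixes the origin, and it can be used to remove exactly these three modes (Section~\ref{sec:4jet}). What is left is a solution of a nonlinear wave equation that decays faster, as $s\to-\infty$, than every mode, and an energy estimate shows that it is zero (Section~\ref{sec:energy}). The same estimate lets us continue the equality with $P_\beta$ from a neighborhood of the origin to the whole paraboloid (Section~\ref{sec:global}).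

The class $C^4$ is used because the mode $r^4$ lives in the fourth-order Taylor polynomial. Compactness is needed for the existence of a singular point: the plane $\{y=0\}$ contains $T$, so it has no singular points, and it has $\alpha=0$, $e_1=\mathring e_1$, $H=0$, so $H_{cr}=0$.

\section{Graphs and their singular points}\label{sec:graphs}

For vectors in the plane write $u\times v=u_1v_2-u_2v_1$. Identifying $\mathbb R^2$ with $\mathbb C$,
\begin{equation}\label{eq:dotcross}
u\cdot v+i\,u\times v=\bar u v .
\end{equation}

Let $t=f(x,y)$ be a graph with $f$ of class $C^2$. Put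
\[
X=(x+f_y,\;y-f_x),\qquad A=DX=\begin{pmatrix}1+f_{xy}&f_{yy}\\-f_{xx}&1-f_{xy}\end{pmatrix},\qquad \operatorname{tr}A=2 .
\]

\begin{lemma}\label{lem:graph}
The point of the graph over $(x,y)$ is regular if and only if $X\ne0$. At regular points, with $u=X/|X|$,
\begin{equation}\label{eq:graph}
|X|^2H_{cr}=-u\cdot Au+\tfrac12+\tfrac16(u\times Au)^2 .
\end{equation}
\end{lemma}

\begin{proof}
Let $F=t-f$. Then $\mathring e_1F=y-f_x=X_2$, $\mathring e_2F=-(x+f_y)=-X_1$ and $TF=1$. The point is singular if and only if $dF$ vanishes on $\xi$, i.e.\ $X=0$. At regular points $e_1=u_1\mathring e_1+u_2\mathring e_2$ satisfies $e_1F=u_1X_2-u_2X_1=0$, so it is tangent, and $e_2=u_1\mathring e_2-u_2\mathring e_1$ satisfies $e_2F=-u\cdot X=-|X|$. From $(T+\alpha e_2)F=0$ we get $\alpha=1/|X|$. In the coordinates $(x,y)$ the field $e_1$ is differentiation in the direction $u$, so $e_1(|X|)=u\cdot Au$ and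
\[
e_1(\alpha)=-\frac{u\cdot Au}{|X|^2}.
\]
The coefficient vector of $\nabla_{e_1}e_1$ is the derivative of $u=X/|X|$ in the direction $u$, which is $Au/|X|$ plus a multiple of $u$. Its $e_2$-component is $H=(u\times Au)/|X|$. Insert these in \eqref{eq:Hcr}.
\end{proof}

\begin{example}\label{ex:parab}
For $f=\frac\beta2r^2$ we have, in complex notation, $X=(x+\beta y)+i(y-\beta x)=(1-i\beta)z$. So $A$ is multiplication by $1-i\beta$, and $\bar u\,Au=1-i\beta$ for $|u|=1$. By \eqref{eq:dotcross}, $u\cdot Au=1$ and $u\times Au=-\beta$, and \eqref{eq:graph} gives $|X|^2H_{cr}=-\frac12+\frac16\beta^2$. Hence $H_{cr}=0$ on the regular part of $P_\beta$ exactly for $\beta=\pm\sqrt3$. The origin is the only singular point of $P_\beta$.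
\end{example}

The number $\pm\sqrt3$ is forced at every singular point of every solution.

\begin{lemma}\label{lem:2jet}
Let $f$ be of class $C^4$ near $0$ with $f(0)=0$ and $df(0)=0$, and suppose that the graph of $f$ has $H_{cr}=0$ on its regular part. Then $f=\frac\beta2r^2+O(r^3)$ with $\beta=\sqrt3$ or $\beta=-\sqrt3$.
\end{lemma}

\begin{proof}
Let $A_0=A(0)$. Here $X(0)=0$. If $A_0v\neq0$, then $X(\varepsilon v)=\varepsilon A_0v+O(\varepsilon^2)$ is nonzero for small $\varepsilon>0$, and its direction tends to $A_0v/|A_0v|$ as $\varepsilon\downarrow0$. Passing to the limit in \eqref{eq:graph} we find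
\begin{equation}\label{eq:limit}
-u\cdot A_0u+\tfrac12+\tfrac16(u\times A_0u)^2=0\qquad\text{for every unit vector $u$ in the image of $A_0$.}
\end{equation}

Suppose $\det A_0=0$. Since $\operatorname{tr}A_0=2$, the eigenvalues are $0$ and $2$, and the image is spanned by a unit vector $u$ with $A_0u=2u$. Then \eqref{eq:limit} reads $-2+\frac12=0$, which is false. So $A_0$ is invertible and \eqref{eq:limit} holds for all unit $u$.

As $\operatorname{tr}A_0=2$, we can write $A_0=\mathrm{Id}+S-\beta J_0$ with $S$ symmetric and traceless, $J_0$ the rotation by $\frac\pi2$ and $\beta\in\mathbb R$. In complex notation $Su=c\,e^{i\varphi_0}\bar u$ with $c\ge0$. For $u=e^{i\varphi}$ and $\chi=2\varphi-\varphi_0$ we get $\bar u\,A_0u=1+c\,e^{-i\chi}-i\beta$, that is,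
\[
u\cdot A_0u=1+c\cos\chi,\qquad u\times A_0u=-\beta-c\sin\chi .
\]
Taking $\chi=0$ and $\chi=\pi$ in \eqref{eq:limit} gives $-\frac12\mp c+\frac16\beta^2=0$. Hence $c=0$ and $\beta^2=3$. Now $A_0=\begin{pmatrix}1&\beta\\-\beta&1\end{pmatrix}$, so $f_{xy}(0)=0$ and $f_{xx}(0)=f_{yy}(0)=\beta$.
\end{proof}

\begin{remark}
The lemma explains the constant in \eqref{eq:sphere}. The sphere $(r^2+\lambda)^2+4t^2=\rho_0^4$ with $0\le\lambda<\rho_0^2$ has a singular point at its upper pole $(0,0,t_0)$, $2t_0=\sqrt{\rho_0^4-\lambda^2}$, and there $t=t_0-\frac{\lambda}{4t_0}r^2+O(r^4)$. Translations in $t$ preserve all the structures, so $H_{cr}=0$ requires $\lambda^2/(\rho_0^4-\lambda^2)=3$, i.e.\ $\lambda=\frac{\sqrt3}2\rho_0^2$.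
\end{remark}

\section{The equation near the paraboloid}\label{sec:perturb}

From now on $\beta\in\{\sqrt3,-\sqrt3\}$ and $f_0=\frac\beta2|z|^2$. We rewrite \eqref{eq:graph} in complex notation. Put
\[
Z=X_1+iX_2=z-i(f_x+if_y)=z-2if_{\bar z}.
\]
The matrix $A$ acts on $v\in\mathbb C$ by $Av=Z_zv+Z_{\bar z}\bar v$. Since $u=Z/|Z|$, we have $\bar u^2=\bar Z/Z$ and
\[
\bar u\,Au=Z_z+Z_{\bar z}\frac{\bar Z}{Z}=1-2if_{z\bar z}-2if_{\bar z\bar z}\frac{\bar Z}{Z}.
\]
Taking real and imaginary parts, \eqref{eq:graph} shows that, wherever $Z\ne0$,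
\begin{equation}\label{eq:complex}
H_{cr}=0\iff \frac12+2\operatorname{Im}\Bigl(f_{\bar z\bar z}\frac{\bar Z}Z\Bigr)-\frac23\Bigl(f_{z\bar z}+\operatorname{Re}\bigl(f_{\bar z\bar z}\frac{\bar Z}Z\bigr)\Bigr)^2=0 .
\end{equation}

Now write $f=f_0+h$ and, for $z\ne0$,
\[
\nu=\frac{h_{\bar z}}z,\qquad \eta=h_{z\bar z}\in\mathbb R,\qquad \zeta=h_{\bar z\bar z}\,\frac{\bar z}z,\qquad \mu=\frac{1+i\beta+2i\bar\nu}{1-i\beta-2i\nu}.
\]
Then $Z=z(1-i\beta-2i\nu)$, which is nonzero if $|\nu|<1$ because $|1-i\beta|=2$. Also $f_{z\bar z}=\frac\beta2+\eta$ and $f_{\bar z\bar z}\bar Z/Z=\mu\zeta$.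

\begin{lemma}\label{lem:perturb}
At points with $z\ne0$ and $|\nu|<1$ the graph of $f_0+h$ is regular, and $H_{cr}=0$ there if and only if
\begin{equation}\label{eq:quasi}
(1+\sigma)\,h_{z\bar z}-\operatorname{Re}\Bigl((2+\tau)\,h_{\bar z\bar z}\frac{\bar z}z\Bigr)=0,
\end{equation}
where $\sigma=\frac1\beta\bigl(\eta+\operatorname{Re}(\mu\zeta)\bigr)$ and $\tau=-2-(1+\sigma+i\beta)\mu$. These are smooth functions of $(\nu,\eta,\zeta)$, $|\nu|<1$, that vanish at $(0,0,0)$.
\end{lemma}

\begin{proof}
Put $B=\mu\zeta$. The equation in \eqref{eq:complex} is $\frac12+2\operatorname{Im}B-\frac23(\frac\beta2+\eta+\operatorname{Re}B)^2=0$. Since $\frac23\cdot\frac{\beta^2}4=\frac12$, the constants cancel; this is the statement that $f_0$ is a solution. What remains is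
\[
2\operatorname{Im}B-\tfrac{2\beta}3(\eta+\operatorname{Re}B)-\tfrac23(\eta+\operatorname{Re}B)^2=0 .
\]
Multiplying by $-\frac3{2\beta}$ and using $\frac3\beta=\beta$ we obtain $(1+\sigma)(\eta+\operatorname{Re}B)-\beta\operatorname{Im}B=0$, that is, $(1+\sigma)\eta+\operatorname{Re}\bigl((1+\sigma+i\beta)\mu\zeta\bigr)=0$. This is \eqref{eq:quasi}. At $(0,0,0)$ we have $\sigma=0$ and $\mu=\frac{1+i\beta}{1-i\beta}=\frac14(1+i\beta)^2$. Moreover
\[
(1+i\beta)^3=1-3\beta^2+i\beta(3-\beta^2)=-8 ,
\]
so $(1+i\beta)\mu=-2$ and $\tau=0$ there.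
\end{proof}

\paragraph{Polar form.} Let $s=\log r$ and let $\vartheta$ be the polar angle. From $\bar z\partial_{\bar z}=\frac12(\partial_s+i\partial_\vartheta)$ and $\bar z^2\partial_{\bar z}^2=(\bar z\partial_{\bar z})^2-\bar z\partial_{\bar z}$ we get
\[
4r^2h_{z\bar z}=h_{ss}+h_{\vartheta\vartheta},\qquad
4r^2h_{\bar z\bar z}\frac{\bar z}z=4\bar z^2h_{\bar z\bar z}=h_{ss}-h_{\vartheta\vartheta}+2ih_{s\vartheta}-2h_s-2ih_\vartheta .
\]
With $\tau=\tau_1+i\tau_2$, multiplication of \eqref{eq:quasi} by $-4r^2$ gives
\begin{equation}\label{eq:polar}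
(1+\tau_1-\sigma)h_{ss}-2\tau_2h_{s\vartheta}-(3+\sigma+\tau_1)h_{\vartheta\vartheta}-(4+2\tau_1)h_s+2\tau_2h_\vartheta=0 .
\end{equation}
For $\sigma=\tau=0$ this is the linear equation $h_{ss}-3h_{\vartheta\vartheta}-4h_s=0$ announced in the introduction. It is hyperbolic because of the opposite signs of $1$ and $-3$. A first consequence concerns leading Taylor terms.

\begin{lemma}\label{lem:leading}
Let $f=f_0+h$ be of class $C^4$ near $0$ with $H_{cr}=0$ on the regular part of its graph, and suppose that the Taylor polynomial of $h$ at $0$ vanishes below degree $m$, where $m=3$ or $m=4$. Write its part of degree $m$ as $h_m=r^m\varphi(\vartheta)$. Then $3\varphi''=m(m-4)\varphi$. Hence $h_3=|z|^2\operatorname{Re}(\bar cz)$ with $c\in\mathbb C$ if $m=3$, and $h_4=q|z|^4$ with $q\in\mathbb R$ if $m=4$.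
\end{lemma}

\begin{proof}
Derivatives of $h$ of order $j\le2$ equal those of $h_m$ up to $o(r^{m-j})$. So $\nu,\eta,\zeta=O(r^{m-2})$ and therefore $\sigma,\tau=O(r^{m-2})$, while $h$ and its first and second derivatives in $(s,\vartheta)$ are $O(r^m)$. Since $\nu\to0$, equation \eqref{eq:polar} holds for all small $z\neq0$. It becomes
\[
r^m\bigl(m^2\varphi-3\varphi''-4m\varphi\bigr)=o(r^m).
\]
The bracket does not depend on $r$, so it vanishes. For $m=3$ this is $\varphi''=-\varphi$, so $\varphi=\operatorname{Re}(\bar ce^{i\vartheta})$. For $m=4$ it is $\varphi''=0$, and a periodic solution is constant.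
\end{proof}

\begin{remark}\label{rem:analytic}
If $h$ is real analytic and its first nonzero Taylor term has degree $m\ge5$, the same proof gives $3\varphi''=m(m-4)\varphi$ with $m(m-4)>0$, which has no nonzero periodic solution. So in the analytic case a solution whose fourth-order Taylor polynomial agrees with $f_0$ is equal to $f_0$ near $0$. Leading terms alone do not give this for a smooth $h$, which could vanish to infinite order at $0$, or for an $h$ that is only $C^4$. This is why we need the energy estimate of Section~\ref{sec:energy}.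
\end{remark}

\section{The group \texorpdfstring{$G$}{G}, and the spheres as paraboloids}\label{sec:group}

\subsection{Projective model}

Recall that a CR diffeomorphism is a diffeomorphism whose differential preserves the contact planes and $J$. Put
\[
W=t+\frac i2|z|^2 .
\]
The field $\frac12(\mathring e_1+i\mathring e_2)=\partial_{\bar z}-\frac i2z\,\partial_t$ annihilates $z$ and $W$. So $(z,W)$ identifies $\mathcal H_1$, as a CR manifold, with the hypersurface $M=\{\operatorname{Im}W=\frac12|z|^2\}$ in $\mathbb C^2$. Its closure in $\mathbb{CP}^2$, with $[Z_0:Z_1:Z_2]=[z:W:1]$, is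
\[
\mathcal Q=\bigl\{|Z_0|^2-2\operatorname{Im}(Z_1\bar Z_2)=0\bigr\}=M\cup\{\infty\},\qquad \infty=[0:1:0].
\]
Since $-2\operatorname{Im}(Z_1\bar Z_2)=\frac12\bigl(|Z_1-iZ_2|^2-|Z_1+iZ_2|^2\bigr)$, the Cayley transform $(z,W)\mapsto\bigl(\frac{\sqrt2z}{W+i},\frac{W-i}{W+i}\bigr)$ identifies $\mathcal Q$ with the unit sphere $S^3\subset\mathbb C^2$. We write $S^3$ for $\mathcal Q$ from now on.

The following linear maps multiply the form $|Z_0|^2-2\operatorname{Im}(Z_1\bar Z_2)$ by a positive constant, hence induce CR automorphisms of $S^3$. They generate $G$.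
\begin{itemize}
\item \emph{Left translations} $\tau_{z_0,w_0}:(z,W)\mapsto(z+z_0,\;W+i\bar z_0z+w_0)$ with $\operatorname{Im}w_0=\frac12|z_0|^2$. In homogeneous coordinates, $|Z_0+z_0Z_2|^2$ and $2\operatorname{Im}\bigl((Z_1+i\bar z_0Z_0+w_0Z_2)\bar Z_2\bigr)$ both gain the same terms $2\operatorname{Re}(\bar z_0Z_0\bar Z_2)+|z_0|^2|Z_2|^2$. They form a group and preserve $\theta=\operatorname{Re}dW+\operatorname{Im}(\bar z\,dz)$ and the Levi metric. They fix $\infty$ and are transitive on $M$, because $\tau_{z_0,w_0}(0)=(z_0,w_0)$.
\item \emph{Rotations} $(z,W)\mapsto(e^{i\varphi}z,W)$ and \emph{dilations} $(z,W)\mapsto(\delta z,\delta^2W)$, $\delta>0$.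
\item The \emph{inversion} $I:[Z_0:Z_1:Z_2]\mapsto[Z_0:-Z_2:Z_1]$, i.e.\ $(z,W)\mapsto(z/W,-1/W)$. It interchanges $0$ and $\infty$.
\end{itemize}
In particular $G$ is transitive on $S^3$. Conjugating a translation with $I$ gives an element $g_{z_0,w_0}=I^{-1}\tau_{z_0,w_0}I$ of $G$ that fixes $0$. Following $[z:W:1]$ through $I$, $\tau_{z_0,w_0}$ and $I^{-1}$ we find $[z:-1:W]$, then $[z+z_0W:-1+i\bar z_0z+w_0W:W]$, and finally
\begin{equation}\label{eq:g}
g_{z_0,w_0}(z,W)=\Bigl(\frac{z+z_0W}\Delta,\frac W\Delta\Bigr),\qquad \Delta=1-i\bar z_0z-w_0W,\quad \operatorname{Im}w_0=\tfrac12|z_0|^2 .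
\end{equation}
These maps form the three-parameter group used in Section~\ref{sec:4jet}.

\subsection{Reduction to the paraboloids}

Put $S_\beta=P_\beta\cup\{\infty\}\subset S^3$.

\begin{lemma}\label{lem:spheres}
We have $I(S_{\sqrt3})=S_{-\sqrt3}$ and $I(S_{-\sqrt3})=S_{\sqrt3}$. In particular $S_\beta$ is a smooth surface also at $\infty$. For every $\rho_0>0$ some element of $G$ maps $S_{\sqrt3}$ onto the sphere \eqref{eq:sphere}.
\end{lemma}

\begin{proof}
The idea is that all these surfaces are full preimages of arcs under one function. The function $W=[Z_1:Z_2]:S^3\to\mathbb{CP}^1$ is well defined, because $Z_1=Z_2=0$ on $\mathcal Q$ forces $Z_0=0$. Its values lie in the closed upper half plane together with $\infty$. On $P_{\sqrt3}$ we have $W=r^2\bigl(\frac{\sqrt3}2+\frac i2\bigr)=r^2e^{i\pi/6}$, so $S_{\sqrt3}$ is the full preimage under $W$ of the closed ray $\{\arg W=\frac\pi6\}\cup\{0,\infty\}$. In the same way $S_{-\sqrt3}$ is the preimage of the closed ray with argument $\frac{5\pi}6$. As $I$ acts on $W$ by $W\mapsto-1/W$, i.e.\ $\arg W\mapsto\pi-\arg W$,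 it interchanges the two surfaces. It maps a neighborhood of $\infty$ in $S_\beta$ to a neighborhood of $0$ in $P_{-\beta}$, so $S_\beta$ is smooth at $\infty$.

Let $R=\rho_0^2/2$. Dividing \eqref{eq:sphere} by $4$ gives $t^2+\bigl(\frac{r^2}2+\frac{\sqrt3}2R\bigr)^2=R^2$. So the sphere is the full preimage of the arc $C$ of the circle $|W+i\frac{\sqrt3}2R|=R$ in the closed upper half plane. The endpoints of $C$ are $\mp\frac R2$. At $-\frac R2$ the radius vector is $(-\frac R2,\frac{\sqrt3}2R)$, which is orthogonal to $(\frac{\sqrt3}2,\frac12)$, so $C$ leaves $-\frac R2$ in the direction $e^{i\pi/6}$.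

The element $\tau_{0,-R/2}\circ g_{0,-1/R}$ of $G$ acts on $W$ by
\[
m(W)=\frac W{1+W/R}-\frac R2=\frac{\frac12W-\frac R2}{1+W/R},
\]
a real M\"obius map of determinant $1$. It preserves the upper half plane, and $m(0)=-\frac R2$, $m(\infty)=\frac R2$, $m'(0)=1$. So it maps the ray to the circular arc in the upper half plane from $-\frac R2$ to $\frac R2$ that starts in the direction $e^{i\pi/6}$. A circle is determined by two points and the tangent at one of them, so this arc is $C$. Passing to preimages, the element maps $S_{\sqrt3}$ onto the sphere.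
\end{proof}

Hence \emph{Theorem~\ref{thm:main} follows once we find $g\in G$ with $g(\Sigma)=S_\beta$ for some $\beta=\pm\sqrt3$.}

\section{CR invariance of \texorpdfstring{$H_{cr}=0$}{Hcr=0}}\label{sec:invariance}

To move a solution by elements of $G$ we need that the equation is CR invariant. A CR diffeomorphism scales $\theta$ and tilts the Reeb direction. The proof records the tilt by two functions $a,b$ and shows that the coefficients in \eqref{eq:Hcr} are exactly those for which $a,b$ cancel.

\begin{lemma}\label{lem:invariance}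
Let $g:U\to g(U)$ be a smooth CR diffeomorphism between open subsets of $\mathcal H_1$. Then $g^*\theta=\lambda^2\theta$ with a function $\lambda>0$. For every surface $\Sigma\subset U$ of class $C^4$, $g$ maps singular points to singular points and regular points to regular points, and
\[
\lambda^2\,\bigl(H_{cr}^{g(\Sigma)}\circ g\bigr)=H_{cr}^{\Sigma}\qquad\text{on the regular part of }\Sigma .
\]
\end{lemma}

\begin{proof}
\emph{Scaling.} Since $g_*\xi=\xi$, we have $g^*\theta=\kappa\,\theta$ for a function $\kappa$, and singular and regular points are preserved. On $\xi$, $g^*d\theta=\kappa\,d\theta$. As $g_*J=Jg_*$ and $d\theta(v,Jv)>0$ for $0\ne v\in\xi$, we get $\kappa>0$. Put $\kappa=\lambda^2$. The Levi metric is $\frac12d\theta(\cdot,J\cdot)$, so $|g_*v|=\lambda|v|$ on $\xi$.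

\emph{Structure equations.} Near a regular point let $e_1=\cos\psi\,\mathring e_1+\sin\psi\,\mathring e_2$ be a unit field on an open subset of $\mathcal H_1$ that is tangent to $\Sigma$ along $\Sigma$, $e_2=Je_1$, and let $e^1,e^2,\theta$ be the coframe dual to $e_1,e_2,T$. So $e^1=\cos\psi\,dx+\sin\psi\,dy$ and $e^2=-\sin\psi\,dx+\cos\psi\,dy$. With $\omega=d\psi$,
\[
de^1=\omega\wedge e^2,\qquad de^2=-\omega\wedge e^1,\qquad d\theta=2e^1\wedge e^2,\qquad d\omega=0,\qquad H=\omega(e_1).
\]
On $\Sigma$ put $V=T+\alpha e_2$. The tangent basis $(e_1,V)$ is dual to the restrictions of $(e^1,\theta)$, and $e^2=\alpha\theta$ on $\Sigma$. With $P=\omega(V)$ we have $\omega=He^1+P\theta$ on $\Sigma$. There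
\[
d(\alpha\theta)=\bigl(e_1(\alpha)+2\alpha^2\bigr)e^1\wedge\theta,\qquad de^2=-\omega\wedge e^1=P\,e^1\wedge\theta ,
\]
so $P=e_1(\alpha)+2\alpha^2$ and
\begin{equation}\label{eq:HcrP}
H_{cr}=P-\tfrac32\alpha^2+\tfrac16H^2 .
\end{equation}

\emph{Transformation of the coframe.} Let $e_1'=\lambda^{-1}g_*e_1$, which is unit and tangent to $g(\Sigma)$ along $g(\Sigma)$, and $e_2'=Je_1'=\lambda^{-1}g_*e_2$. The pullbacks by $g$ of the corresponding forms are
\[
\tilde\theta=\lambda^2\theta,\qquad \tilde e^1=\lambda(e^1+a\theta),\qquad \tilde e^2=\lambda(e^2+b\theta),\qquad \tilde\omega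
\]
with some functions $a,b$, and they satisfy the same structure equations. Put $w=\ln\lambda$. The equation $d\tilde\theta=2\tilde e^1\wedge\tilde e^2$ reads $2\lambda^2\,dw\wedge\theta+2\lambda^2e^1\wedge e^2=2\lambda^2(e^1+a\theta)\wedge(e^2+b\theta)$, hence
\[
dw=b\,e^1-a\,e^2+w_T\,\theta ,\qquad w_T=T(w).
\]
The equations for $d\tilde e^1$ and $d\tilde e^2$, divided by $\lambda$, are
\begin{align}
dw\wedge(e^1+a\theta)+\omega\wedge e^2+da\wedge\theta+2a\,e^1\wedge e^2&=\tilde\omega\wedge(e^2+b\theta),\label{eq:s1}\\
dw\wedge(e^2+b\theta)-\omega\wedge e^1+db\wedge\theta+2b\,e^1\wedge e^2&=-\tilde\omega\wedge(e^1+a\theta).\label{eq:s2}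
\end{align}
Modulo $\theta$ we have $dw\wedge e^1\equiv a\,e^1\wedge e^2$ and $dw\wedge e^2\equiv b\,e^1\wedge e^2$. So they read $3a\,e^1\wedge e^2\equiv(\tilde\omega-\omega)\wedge e^2$ and $3b\,e^1\wedge e^2\equiv-(\tilde\omega-\omega)\wedge e^1$, that is,
\begin{equation}\label{eq:omegatilde}
\tilde\omega=\omega+3a\,e^1+3b\,e^2+c\,\theta
\end{equation}
with some function $c$.

\emph{The value of $c$.} We claim $c=\frac32(a^2+b^2)$. If $(e_1,e_2)$ and $(e_1',e_2')$ are rotated by the same angle function (transported by $g$), then $\tilde\omega-\omega$ does not change and $(a,b)$ rotates. So neither $c=(\tilde\omega-\omega)(T)$ nor $a^2+b^2$ changes, and the claim may be checked with $e_1=\mathring e_1$, $\omega=0$, $e^1=dx$, $e^2=dy$. Then $dw=b\,dx-a\,dy+w_T\theta$ and $\tilde\omega=3a\,dx+3b\,dy+c\,\theta$. The $dy\wedge\theta$-component of \eqref{eq:s1} and the $dx\wedge\theta$-component of \eqref{eq:s2} are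
\[
-a^2+\mathring e_2a=-c+3b^2,\qquad b^2+\mathring e_1b=c-3a^2 ,
\]
and the $dx\wedge dy$-component of $d\tilde\omega=0$ is $3(\mathring e_1b-\mathring e_2a)+2c=0$. Subtracting the first two equations, $\mathring e_1b-\mathring e_2a=2c-4(a^2+b^2)$. Therefore $8c-12(a^2+b^2)=0$, which is the claim.

\emph{Conclusion.} Return to the adapted frame and let $\tilde\alpha,\tilde H,\tilde P$ be the quantities of $g(\Sigma)$ composed with $g$. On $\Sigma$, $\tilde e^2=\tilde\alpha\tilde\theta$ gives $\lambda\tilde\alpha=\alpha+b$. Evaluating $\tilde\omega=\tilde H\tilde e^1+\tilde P\tilde\theta$ on $e_1$ and on $V$ and using \eqref{eq:omegatilde} gives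
\[
\lambda\tilde H=H+3a,\qquad P+3b\alpha+c=\lambda a\tilde H+\lambda^2\tilde P .
\]
Hence $\lambda^2\tilde P=P+3b\alpha+c-aH-3a^2$, and by \eqref{eq:HcrP} $\lambda^2(H_{cr}^{g(\Sigma)}\circ g)$ equals
\[
P+3b\alpha+c-aH-3a^2-\tfrac32(\alpha+b)^2+\tfrac16(H+3a)^2=H_{cr}^\Sigma+c-\tfrac32(a^2+b^2)=H_{cr}^\Sigma .\qedhere
\]
\end{proof}

By the lemma, ``$H_{cr}=0$ on the regular part'' makes sense for surfaces in $S^3$: use any identification of $S^3$ minus a point with $\mathcal H_1$ by an element of $G$.

\section{A closed solution has a singular point}\label{sec:singular}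

A compact surface with a nowhere vanishing line field has Euler characteristic zero, so topology already gives singular points in all other cases. The following argument uses the equation and treats all surfaces at once.

\begin{lemma}\label{lem:singular}
A surface $\Sigma$ as in Theorem~\ref{thm:main} has a singular point.
\end{lemma}

\begin{proof}
Suppose it has none. The set $\tilde\Sigma$ of pairs $(p,e)$ with $p\in\Sigma$ and $e$ a unit vector in $T_p\Sigma\cap\xi_p$ is a compact double cover of $\Sigma$. On it $e_1$ is a global $C^3$ vector field, with complete flow, and $\alpha$ is a bounded $C^3$ function. Let $\gamma:\mathbb R\to\tilde\Sigma$ be an integral curve of $e_1$. By \eqref{eq:riccati}, $\alpha$ is nonincreasing along $\gamma$. As it is bounded, it has limits at $\pm\infty$, and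
\[
\int_{\mathbb R}\alpha^2\le2\bigl(\alpha(-\infty)-\alpha(+\infty)\bigr)<\infty .
\]
So both limits are $0$, and by monotonicity $\alpha\equiv0$ along $\gamma$. Then \eqref{eq:riccati} gives $H\equiv0$ along $\gamma$. The projection of $\gamma$ to the $xy$-plane has velocity $(\cos\psi,\sin\psi)$ with $\psi'=H=0$, so it is a complete straight line. This contradicts the compactness of $\Sigma$.
\end{proof}

\section{Removing the terms of degree three and four}\label{sec:4jet}

\begin{proposition}\label{prop:4jet}
Let $\Sigma\subset\mathcal H_1$ be a surface of class $C^4$ with a singular point $p$ and with $H_{cr}=0$ on its regular part near $p$. There are $g\in G$ with $g(p)=0$ and $\beta\in\{\sqrt3,-\sqrt3\}$ such that, near $0$, $g(\Sigma)$ is the graph of $f_0+h$, where $f_0=\frac\beta2r^2$ and $h\in C^4$ satisfies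
\begin{equation}\label{eq:flat}
|D^jh|=o(r^{4-j}),\qquad 0\le j\le4 .
\end{equation}
\end{proposition}

\begin{proof}
By a left translation let $p=0$. Then $T_0\Sigma=\xi_0=\{dt=0\}$, and $\Sigma$ is near $0$ a graph $t=f(z)$ with $f\in C^4$, $f(0)=0$, $df(0)=0$. By Lemma~\ref{lem:2jet}, $f=f_0+f_3+f_4+o(r^4)$ with $f_j$ homogeneous of degree $j$.

The maps \eqref{eq:g} fix $0$ and are defined near $0$, and their differentials at $0$ preserve $\xi_0$. So they map $\Sigma$ near $0$ to a $C^4$ graph $t'=f'(z')$ with singular point $0$, and this graph again has $H_{cr}=0$ on its regular part by Lemma~\ref{lem:invariance}. On $\Sigma$ we have $z'=z+O(r^2)$, so orders of vanishing in $z$ and in $z'$ are the same. The quantity to follow is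
\begin{equation}\label{eq:defect}
t-\tfrac\beta2|z|^2=\operatorname{Re}\bigl((1+i\beta)W\bigr),
\end{equation}
for which only the $W$-component of the map is needed. Put $\kappa=\frac{\beta+i}2$, so that $W=\kappa|z|^2+O(r^3)$ on $\Sigma$, and note that
\[
(1+i\beta)\kappa=\tfrac i2(1+\beta^2)=2i .
\]

\emph{Degree three.} By Lemma~\ref{lem:leading}, $f_3=|z|^2\operatorname{Re}(\bar cz)$. On $\Sigma$, $1/\Delta=1+i\bar z_0z+O(r^2)$ and hence $W'=W+i\kappa|z|^2\bar z_0z+O(r^4)$. By \eqref{eq:defect} for both surfaces,
\[
t'-\tfrac\beta2|z'|^2=f_3+|z|^2\operatorname{Re}(2i\cdot i\bar z_0z)+O(r^4)=f_3-2|z|^2\operatorname{Re}(\bar z_0z)+O(r^4).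
\]
Choose $z_0=c/2$ and $w_0=\frac i2|z_0|^2$. Then $f'(z')-\frac\beta2|z'|^2=o(|z'|^3)$: the new graph has the same $\beta$ and no term of degree three.

\emph{Degree four.} We may now assume $f_3=0$. By Lemma~\ref{lem:leading}, $f_4=q|z|^4$, and $W=\kappa|z|^2+O(r^4)$. Apply $g_{0,q}$, which is allowed since $q$ is real. Here $W'=W/(1-qW)=W+q\kappa^2|z|^4+O(r^6)$, and
\[
t'-\tfrac\beta2|z'|^2=q|z|^4+q|z|^4\operatorname{Re}(2i\kappa)+o(r^4)=o(r^4),
\]
because $\operatorname{Re}(2i\kappa)=-2\operatorname{Im}\kappa=-1$. So for the new graph $t'=f'(z')$ the function $h=f'-f_0$ is $C^4$ with vanishing Taylor polynomial of degree four, which is \eqref{eq:flat}.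
\end{proof}

\section{The energy estimate and local rigidity}\label{sec:energy}

We now prove that the function $h$ in Proposition~\ref{prop:4jet} vanishes. The modes with $|n|\ge2$ in \eqref{eq:modes} all have size $r^2$, so we substitute $h=e^{2s}k$. For the linear equation this gives
\[
k_{ss}-3k_{\vartheta\vartheta}-4k=0 .
\]
The mode of fastest growth in $s$ is $k=e^{2s}$, so an energy that is quadratic in $k$ should grow at most like $e^{4s}$. On the other hand, the normalization \eqref{eq:flat} makes the energy $o(e^{4s})$ as $s\to-\infty$. Together these force it to vanish. We carry this out for the full equation \eqref{eq:polar}, in a form that will also serve for the continuation in Section~\ref{sec:global}.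

Let $h$ be of class $C^4$ on an annulus centered at $0$ (a punctured disc is allowed), with $|\nu|<1$, such that $H_{cr}=0$ on the graph of $f_0+h$. Assume that $\varrho:=1+\tau_1-\sigma>0$ there, and put
\[
q_1=-\frac{\tau_2}\varrho,\qquad q_2=\frac{3+\sigma+\tau_1}\varrho-3,\qquad q_3=4-\frac{4+2\tau_1}\varrho .
\]
These are smooth functions of $(\sigma,\tau)$ that vanish for $\sigma=\tau=0$. They are $C^2$ functions of $(s,\vartheta)$, as $\sigma,\tau$ depend smoothly on $s,\vartheta$ and derivatives of $h$ of order at most two. Dividing \eqref{eq:polar} by $\varrho$ gives $h_{ss}+2q_1h_{s\vartheta}-(3+q_2)h_{\vartheta\vartheta}-(4-q_3)h_s-2q_1h_\vartheta=0$. Insert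
\[
h_s=e^{2s}(k_s+2k),\qquad h_{ss}=e^{2s}(k_{ss}+4k_s+4k),\qquad h_{s\vartheta}=e^{2s}(k_{s\vartheta}+2k_\vartheta)
\]
to obtain
\begin{equation}\label{eq:k}
k_{ss}+2q_1k_{s\vartheta}-(3+q_2)k_{\vartheta\vartheta}-4k+2q_1k_\vartheta+q_3(k_s+2k)=0 .
\end{equation}

\begin{lemma}\label{lem:energy}
Assume in addition that $|q_2|\le1$, and put
\begin{align*}
E(s)&=\frac12\int_0^{2\pi}\bigl(k_s^2+(3+q_2)k_\vartheta^2+4k^2\bigr)\,d\vartheta,\\
\delta(s)&=\max_\vartheta\bigl(|q_1|+|q_3|+|\partial_\vartheta q_1|+|\partial_\vartheta q_2|+|\partial_sq_2|\bigr).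
\end{align*}
Then $E'\le(4+15\,\delta)E$.
\end{lemma}

\begin{proof}
Differentiate and replace $k_{ss}$ by means of \eqref{eq:k}. Integration by parts on the circle gives
\[
\int(3+q_2)k_sk_{\vartheta\vartheta}=-\int(3+q_2)k_{s\vartheta}k_\vartheta-\int(\partial_\vartheta q_2)k_sk_\vartheta,\qquad
-\int2q_1k_sk_{s\vartheta}=\int(\partial_\vartheta q_1)k_s^2 .
\]
The terms $(3+q_2)k_\vartheta k_{s\vartheta}$ cancel, and
\[
E'=\int8kk_s\,d\vartheta+\int\Bigl((\partial_\vartheta q_1)k_s^2-(\partial_\vartheta q_2)k_sk_\vartheta+\tfrac12(\partial_sq_2)k_\vartheta^2-2q_1k_sk_\vartheta-q_3(k_s^2+2kk_s)\Bigr)d\vartheta .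
\]
Since $8|kk_s|\le2(k_s^2+4k^2)$ and $3+q_2\ge0$, the first integral is at most $4E$. Since $q_2\ge-1$, each of $\int k_s^2,\int k_\vartheta^2,\int k^2$ is at most $2E$, and so is the integral of the absolute value of each product of two of $k_s,k_\vartheta,k$. So the second integral is at most $\delta(2+2+1+4+2+4)E=15\,\delta E$.
\end{proof}

\begin{theorem}[Local rigidity]\label{thm:local}
Let a $C^4$ surface in $S^3$ have a singular point $p$ and $H_{cr}=0$ on its regular part near $p$. Then for some $g\in G$ with $g(p)=0$ and some $\beta=\pm\sqrt3$ its image under $g$ coincides with $P_\beta$ near $0$.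
\end{theorem}

\begin{proof}
As $G$ is transitive on $S^3$, we may take $p\in\mathcal H_1$. Let $g$, $\beta$ and $h$ be as in Proposition~\ref{prop:4jet}. By \eqref{eq:flat}, $\nu,\eta,\zeta$ are $o(r^2)$. The derivatives $\partial_s,\partial_\vartheta$ are $r$ times derivatives in unit directions, and at most three derivatives of $h$ enter in the first derivatives of $\nu,\eta,\zeta$, so these first $(s,\vartheta)$-derivatives are also $o(r^2)$. The same holds for $\sigma$ and $\tau$, and then for $q_1,q_2,q_3$. Hence for $s\le s_1$, with $s_1$ sufficiently negative, Lemma~\ref{lem:energy} applies, and $\delta(s)=o(e^{2s})$ is integrable on $(-\infty,s_1]$. By Gronwall's inequality,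
\[
e^{-4s}E(s)\le e^{-4s'}E(s')\exp\Bigl(15\int_{-\infty}^{s_1}\delta\Bigr)\qquad(s'<s\le s_1).
\]
By \eqref{eq:flat}, $k=e^{-2s}h$ and its first derivatives in $(s,\vartheta)$ are $o(e^{2s})$, so $e^{-4s'}E(s')\to0$ as $s'\to-\infty$. Hence $E\equiv0$ and $h\equiv0$ near $0$.
\end{proof}

\section{Continuation, and the proof of Theorem \ref{thm:main}}\label{sec:global}

The energy inequality also propagates the equality with $P_\beta$ outward, because it gives uniqueness for the Cauchy problem from the circle $r=R$.

\begin{lemma}\label{lem:outward}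
Let $R,\varepsilon>0$ and let $f$ be of class $C^4$ on $\{r<R+\varepsilon\}$, with $f=f_0$ for $r\le R$ and with $H_{cr}=0$ on the regular part of its graph. Then $f=f_0$ on $\{r<R+\varepsilon''\}$ for some $\varepsilon''>0$.
\end{lemma}

\begin{proof}
Let $h=f-f_0$. The functions $\nu,\eta,\zeta$ are continuous for $z\ne0$ and vanish for $0<r\le R$, so they are small on an annulus around the circle $r=R$. Then $|\nu|<1$, $\varrho>0$ and $|q_2|\le1$ there, so Lemma~\ref{lem:energy} applies on an interval $[\log R,\log R+\varepsilon']$. On this interval $\delta$ is bounded, so $E'\le C'E$ with a constant $C'$. As $h$ and its first derivatives vanish for $r=R$, we have $E(\log R)=0$, and Gronwall's inequality gives $E\equiv0$ on this interval. Hence $h=0$ there.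
\end{proof}

\begin{lemma}\label{lem:top}
Let $N$ be a surface, $K\subset N$ compact, and let $\pi:N\to\mathbb C$ be a continuous map which is injective on $K$ and injective on a neighborhood of each point of $K$. Then $\pi$ is injective on a neighborhood of $K$.
\end{lemma}

\begin{proof}
Otherwise, considering a sequence of compact neighborhoods shrinking to $K$, we find $x_n\ne y_n$ in $N$ with $\pi(x_n)=\pi(y_n)$ that, after passing to subsequences, converge to points $x,y\in K$. Then $\pi(x)=\pi(y)$, so $x=y$, which contradicts injectivity near $x$.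
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:singular} the surface $\Sigma$ has a singular point. Let $g$ and $\beta$ be as in Theorem~\ref{thm:local}. Put $\hat\Sigma=g(\Sigma)\setminus\{\infty\}\subset\mathcal H_1$. This is an embedded $C^4$ surface, closed in $\mathcal H_1$, with $H_{cr}=0$ on its regular part by Lemma~\ref{lem:invariance}, and it coincides with $P_\beta$ near $0$. Let
\[
R=\sup\bigl\{r_0:\ P_\beta\cap\{r<r_0\}\subset\hat\Sigma\bigr\}>0 .
\]

\emph{Suppose $R<\infty$.} Then $K=P_\beta\cap\{r\le R\}$ is compact and contained in $\hat\Sigma$, since $\hat\Sigma$ is closed. Along $K$ the surfaces $\hat\Sigma$ and $P_\beta$ have the same tangent planes: for $r<R$ because one surface is contained in the other there, and for $r=R$ by continuity. So the projection $\pi:\hat\Sigma\to\mathbb C$, $(z,t)\mapsto z$, is a local diffeomorphism at the points of $K$, and it is injective on $K$. By Lemma~\ref{lem:top} it is a diffeomorphism from a neighborhood of $K$ in $\hat\Sigma$ onto a neighborhood of $\{r\le R\}$. Thus $\hat\Sigma$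 contains a $C^4$ graph $t=f(z)$ over $\{r<R+\varepsilon\}$ with $f=f_0$ for $r\le R$. By Lemma~\ref{lem:outward}, $P_\beta\cap\{r<R+\varepsilon''\}\subset\hat\Sigma$ for some $\varepsilon''>0$, which contradicts the definition of $R$.

\emph{So $R=\infty$}, i.e.\ $P_\beta\subset\hat\Sigma$. The subset $P_\beta$ of $\hat\Sigma$ is open by invariance of domain, and closed because it is closed in $\mathcal H_1$. The surface $\hat\Sigma$ is connected, being a connected surface minus at most one point. Hence $\hat\Sigma=P_\beta$. As $g(\Sigma)$ is compact and $P_\beta$ is not, $g(\Sigma)=P_\beta\cup\{\infty\}=S_\beta$. By Lemma~\ref{lem:spheres}, applied after $I$ if $\beta=-\sqrt3$, there is $k\in G$ that maps $\Sigma$ onto the sphere \eqref{eq:sphere}.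
\end{proof}

\section{Immersed surfaces, and all solutions in \texorpdfstring{$S^3$}{S3}}\label{sec:consequences}

Embeddedness was used only in the continuation. For immersed surfaces we continue a lift of the paraboloid instead of the paraboloid itself.

\begin{theorem}\label{thm:immersed}
Let $\Sigma$ be a nonempty connected compact $2$-manifold without boundary and $\iota:\Sigma\to S^3$ a $C^4$ immersion with $H_{cr}=0$ on the regular part. Then $\iota$ is an embedding and $\iota(\Sigma)=k(S_{\sqrt3})$ for some $k\in G$.
\end{theorem}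

\begin{proof}
The set $\iota(\Sigma)$ has measure zero, so after applying an element of $G$ we may assume $\infty\notin\iota(\Sigma)$. The proof of Lemma~\ref{lem:singular}, applied to the line field $d\iota^{-1}(\xi)$ on $\Sigma$, gives a singular point $p\in\Sigma$. By Theorem~\ref{thm:local}, applied to the image of a small neighborhood of $p$, there are $g\in G$ and $\beta=\pm\sqrt3$ such that, for $F=g\circ\iota$, $F(p)=0$ and $F$ maps a neighborhood of $p$ diffeomorphically onto a neighborhood of $0$ in $P_\beta$.

\emph{Lifts.} Let $\gamma(z)\in P_\beta$ be the point over $z\in\mathbb C$. A \emph{lift} on $\{|z|<r_0\}$ is a continuous map $j$ into $\Sigma$ with $F\circ j=\gamma$ and $j(0)=p$. Since $F$ is locally injective, the set where two lifts agree is open and closed, so lifts are unique. If $N$ is a neighborhood of $j(z)$ that $F$ embeds as a $C^4$ submanifold, then $j=(F|_N)^{-1}\circ\gamma$ near $z$, so $j$ is a $C^4$ local diffeomorphism. Lifts exist for small $r_0$. Let $R$ be the supremum of the admissible $r_0$. By uniqueness there is a lift $j$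 on $\{|z|<R\}$. Fix a Riemannian metric on $S^3$ and its pullback by $F$ on $\Sigma$. Then for every curve $c$ in $\{|z|<R\}$ the length of $j\circ c$ equals that of $\gamma\circ c$.

\emph{Suppose $R<\infty$.} As $\gamma$ is Lipschitz on the disc, we have $d_\Sigma(j(z),j(z'))\le C|z-z'|$. So $j$ extends continuously to $\{|z|\le R\}$, with $F\circ j=\gamma$. At the points of the compact set $K=j(\{|z|\le R\})$ the image of $dF$ is the tangent plane of $P_\beta$: for $|z|<R$ because $F\circ j=\gamma$ with $j$ a local diffeomorphism, and for $|z|=R$ by continuity. With $\pi(z,t)=z$, the map $\pi\circ F$, defined on the open set $\Sigma\setminus F^{-1}(\infty)\supset K$, is a local diffeomorphism at the points of $K$, and it is injective on $K$ because $\pi Fj(z)=z$. By Lemma~\ref{lem:top} it is a diffeomorphism from a neighborhood of $K$ onto a neighborhood of $\{|z|\le R\}$. Its inverse $\hat j$ extends $j$, and $F\hat j(z)=(z,f(z))$ with $f\in C^4$ and $f=f_0$ for $|z|\le R$. By Lemma~\ref{lem:outward}, $f=f_0$ for $|z|<R+\varepsilon''$. So $\hat j$ is a lift there,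 a contradiction.

\emph{So $R=\infty$.} Regard $j$ as a map on $P_\beta=S_\beta\setminus\{\infty\}$. The surface $S_\beta$ is smooth at $\infty$ and $j$ preserves lengths, so $j$ is Lipschitz on a punctured coordinate disc around $\infty$, and it extends continuously to $j:S_\beta\to\Sigma$ with $F\circ j$ the inclusion. Thus $j$ is continuous and injective. It is open by invariance of domain, its image is compact, and $\Sigma$ is connected, so $j$ is a homeomorphism onto $\Sigma$. Hence $F$ is injective with image $S_\beta$. Therefore $\iota$ is an injective immersion of a compact manifold, i.e.\ an embedding, and $\iota(\Sigma)$ is the image of $S_\beta$ under an element of $G$. Finally $S_{-\sqrt3}=I(S_{\sqrt3})$.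
\end{proof}

\paragraph{The type of a singular point.} Let $p$ be a singular point of a $C^4$ surface $\Sigma$ with $H_{cr}=0$ on its regular part. The $1$-form $\theta|_\Sigma$ vanishes at $p$, so its derivative $\Theta(v,w)=(\partial_v\,\theta|_\Sigma)(w)$ is a well-defined bilinear form on $T_p\Sigma=\xi_p$. Left translations preserve $\theta$ and the Levi metric, so we may compute it for $p=0$ and a graph. There $\theta|_\Sigma=(f_x-y)\,dx+(f_y+x)\,dy$, and by Lemma~\ref{lem:2jet}
\[
\Theta=\beta\,\langle\cdot,\cdot\rangle+\tfrac12\,d\theta|_\xi,\qquad\beta=\pm\sqrt3,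
\]
where $\langle\cdot,\cdot\rangle$ is the Levi metric. Under a CR diffeomorphism with $g^*\theta=\lambda^2\theta$ the three forms $\Theta$, $\langle\cdot,\cdot\rangle$ and $d\theta|_\xi$ are scaled by the same factor $\lambda^2(p)>0$. So the sign of $\beta$, which we call the \emph{type} of $p$, is CR invariant, and it is defined at singular points anywhere in $S^3$. The surface $S_{\sqrt3}$ has type $+$ at $0$ and, because $I$ maps it to $S_{-\sqrt3}$ and $\infty$ to $0$, type $-$ at $\infty$. By Example~\ref{ex:parab} it has no other singular points.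

\begin{theorem}\label{thm:moduli}
Every nonempty closed connected embedded $C^4$ surface $\Sigma\subset S^3$ with $H_{cr}=0$ on its regular part has exactly two singular points, $p_+$ of type $+$ and $p_-$ of type $-$. The map $\Sigma\mapsto(p_+,p_-)$ is a bijection from the set of such surfaces onto the set of ordered pairs of distinct points of $S^3$.
\end{theorem}

\begin{proof}
By Theorem~\ref{thm:immersed}, $\Sigma=k(S_{\sqrt3})$ with $k\in G$. This gives the first claim, with $p_+=k(0)$ and $p_-=k(\infty)$.

\emph{Surjectivity.} Each $k(S_{\sqrt3})$, $k\in G$, is such a surface, so it suffices that $G$ is transitive on ordered pairs of distinct points. Given $p\ne p'$, choose $k_1\in G$ with $k_1(\infty)=p'$. Then $k_1^{-1}(p)\ne\infty$ is $\tau(0)$ for a left translation $\tau$, and $k=k_1\tau$ satisfies $k(0)=p$ and $k(\infty)=p'$.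

\emph{Injectivity.} Suppose $k(S_{\sqrt3})$ and $k'(S_{\sqrt3})$ have the same pair. Then $B=k^{-1}k'\in G$ fixes $0=[0:0:1]$ and $\infty=[0:1:0]$. A linear representative of $B$ multiplies the Hermitian form $|Z_0|^2-2\operatorname{Im}(Z_1\bar Z_2)$ by a positive constant, so it also preserves the orthogonal complement of these two lines, which is the line $[1:0:0]$. Hence it is diagonal, and we normalize it to $\operatorname{diag}(a,d,1)$. Comparing the scaling on the $Z_0$-axis with that of the second term gives $\operatorname{Im}(dZ_1\bar Z_2)=|a|^2\operatorname{Im}(Z_1\bar Z_2)$ for all $Z_1,Z_2$, i.e.\ $d=|a|^2$. So $B(z,W)=(az,|a|^2W)$. This preserves $\arg W$, hence $S_{\sqrt3}$, and the two surfaces coincide.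
\end{proof}

\begin{thebibliography}{1}
\bibitem{CYZ} Jih-Hsin Cheng, Paul Yang and Yongbing Zhang, \emph{Invariant surface area functionals and singular Yamabe problem in 3-dimensional CR geometry}, arXiv:1711.04120 (2017).
\end{thebibliography}

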